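\title{Characters of simple $\mathfrak{gl}_{t|s}$-modules in complex rank}

\begin{abstract}
Let $t,s\in\mathbb C\setminus\mathbb Z$, and let $\mathfrak{gl}_{t|s}$ be the general linear Lie superalgebra in the Deligne category $\mathrm{Rep}(GL_t\times GL_s)$. Its simple modules $L(X)$ on which the odd part $V\otimes U^*$ acts locally nilpotently are labeled by the simple objects $X$ of $\mathrm{Rep}(GL_t\times GL_s)$. We compute the multiplicity of every simple object in every $L(X)$. The character of $L(X)$ is an alternating sum of characters of Kac modules, with coefficients that count labelings of a cap diagram attached to $X$. We also show that the composition multiplicities of Kac modules are $0$ or $1$, that every Kac module has infinite length, and that the multiplicities factor into two independent parts. The proof uses the Casimir element, translation functors and one family of central elements.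
\end{abstract}

\section{The problem}\label{sec:problem}

\subsection{Deligne categories}

For $t\in\mathbb C$, the Deligne category $\mathrm{Rep}(GL_t)$ is a $\mathbb C$-linear rigid symmetric monoidal category generated by an object $V$ of dimension $t$. One starts from the objects $V^{\otimes r}\otimes V^{*\otimes r'}$, takes as morphisms the linear combinations of diagrams built from permutations, evaluations $\mathrm{ev}\colon V\otimes V^*\to\mathbf 1$ and coevaluations $\mathrm{coev}\colon\mathbf 1\to V\otimes V^*$, gives a closed loop the value $t$, and adjoins direct sums and images of idempotents. Traces and dimensions are the categorical ones. The Lie algebra $\mathfrak{gl}_t=V\otimes V^*$ acts on $V$ by evaluation, on $V^*$ by the dual action and on tensor products by the Leibniz rule. This \emph{natural action} is defined on every object and commutes with every morphism.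

For a partition $\alpha$ we write $\alpha^T$ for the transpose, $S_\alpha$ for the Schur functor, $s_\alpha$ for the Schur function, and $\mathrm{ct}(b)=c-r$ for the content of the box $b$ in row $r$ and column $c$. The Littlewood--Richardson coefficient $c^{\alpha}_{\kappa\gamma}$ is the coefficient of $s_\alpha$ in $s_\kappa s_\gamma$; it is unchanged when all three partitions are transposed, and $s_\alpha(x,y)=\sum c^{\alpha}_{\kappa\gamma}s_\kappa(x)s_\gamma(y)$. We use the following facts.

\begin{itemize}
\item[(F1)] (Deligne.) For $t\notin\mathbb Z$ the category $\mathrm{Rep}(GL_t)$ is semisimple. Its simple objects $V_{\lambda,\mu}$ are indexed by pairs of partitions. Tensor product multiplicities are those of the $GL_n$-modules of highest weight $(\lambda_1,\lambda_2,\dots,-\mu_2,-\mu_1)$ for large $n$. The number $\dim V_{\lambda,\mu}$ is nonzero and is the value at $t$ of the polynomial in $n$ that interpolates the dimensions of these modules. The object $V_{\lambda,\mu}$ occurs in $V^{\otimes|\lambda|}\otimes V^{*\otimes|\mu|}$, with multiplicity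 space the irreducible $S_{|\lambda|}\times S_{|\mu|}$-module labeled by $(\lambda,\mu)$, and it does not occur in $V^{\otimes(|\lambda|-1)}\otimes V^{*\otimes(|\mu|-1)}$. In particular $V_{\lambda,\emptyset}=S_\lambda V$ and $V_{\emptyset,\mu}=S_\mu V^*$.
\item[(F2)] (Koike \cite{Koike}.) We have
\[
[V_{\emptyset,\beta}\otimes V_{\lambda,\mu}:V_{\lambda',\mu'}]=\sum_{\kappa,\gamma}c^{\beta}_{\kappa\gamma}c^{\lambda}_{\kappa\lambda'}c^{\mu'}_{\gamma\mu},\qquad
[V_{\beta,\emptyset}\otimes V_{\lambda,\mu}:V_{\lambda',\mu'}]=\sum_{\kappa,\gamma}c^{\beta}_{\kappa\gamma}c^{\mu}_{\kappa\mu'}c^{\lambda'}_{\gamma\lambda}.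
\]
In particular $V\otimes V_{\lambda,\mu}$ is multiplicity free, and its summands arise by adding a box to $\lambda$ or removing one from $\mu$; for $V^*\otimes V_{\lambda,\mu}$ one removes a box from $\lambda$ or adds one to $\mu$.
\item[(F3)] The Poincar\'e--Birkhoff--Witt theorem holds, since the characteristic is $0$.
\item[(F4)] The Cauchy identities $\sum_\alpha s_\alpha(x)s_\alpha(y)=\prod(1-x_ay_b)^{-1}$ and $\sum_\alpha s_{\alpha^T}(x)s_\alpha(y)=\prod(1+x_ay_b)$ hold, and correspondingly $S^n(M\otimes N)=\bigoplus_{|\alpha|=n}S_\alpha M\otimes S_\alpha N$ and $\Lambda^n(M\otimes N)=\bigoplus_{|\alpha|=n}S_\alpha M\otimes S_{\alpha^T}N$.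
\end{itemize}

From now on $t,s\in\mathbb C\setminus\mathbb Z$. Let $V$ and $U$ be the generating objects of $\mathrm{Rep}(GL_t)$ and $\mathrm{Rep}(GL_s)$, put $K=GL_t\times GL_s$, and let $\mathcal R=\mathrm{Rep}(K)$ be the Deligne tensor product of the two categories. It is semisimple. Its simple objects, which we call \emph{weights}, are
\[
X=(\lambda,\mu,\nu,\rho)=V_{\lambda,\mu}\otimes U_{\nu,\rho},
\]
and we put $\deg X=|\lambda|-|\mu|$ and $\deg_UX=|\nu|-|\rho|$.

\subsection{The Lie superalgebra and its simple modules}

Let $E=V\oplus\Pi U$, with $V$ even and $U$ odd, and let $\mathfrak g=\mathfrak{gl}_{t|s}=\mathfrak{gl}(E)=E\otimes E^*$ with the supercommutator. Then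
\[
\mathfrak g=\mathfrak k\oplus\mathfrak p_+\oplus\mathfrak p_-,\qquad \mathfrak k=\mathfrak{gl}_t\oplus\mathfrak{gl}_s,\qquad \mathfrak p_+=V\otimes U^*,\qquad\mathfrak p_-=U\otimes V^*,
\]
with $\mathfrak k$ even and $\mathfrak p_\pm$ odd; the bracket of two odd elements pairs $\mathfrak p_+$ with $\mathfrak p_-$ as in $\mathfrak{gl}_{m|n}$. A \emph{module} is an object of $\mathrm{Rep}(GL_{t|s})$, that is, a $\mathfrak g$-module in $\mathrm{Ind}\,\mathcal R$ on which $\mathfrak k$ acts by the natural action. We say that $\mathfrak p_+$ acts locally nilpotently on $M$ if for every subobject $W\subset M$ lying in $\mathcal R$ the action $\mathfrak p_+^{\otimes n}\otimes W\to M$ vanishes for large $n$. A simple module $L$ with this property has a unique simple $\mathcal R$-subobject $X$ killed by $\mathfrak p_+$, and $X$ determines $L$; we write $L=L(X)$ and recall the argument in Lemma~\ref{lem:kac}.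

Let $I_V,I_U\in\mathfrak k$ be the identity elements of $\mathfrak{gl}_t,\mathfrak{gl}_s$. The element $I_V$ acts on a weight $Y$ by $\deg Y$, the number of factors $V$ minus the number of factors $V^*$. So every module is canonically graded, $M=\bigoplus_dM_d$, morphisms preserve the degree, and $\mathfrak p_\pm$ has degree $\pm1$. Let $L(X)_{-n}$ denote the component of degree $\deg X-n$. Then $L(X)=\bigoplus_{n\ge0}L(X)_{-n}$, and each $L(X)_{-n}$ lies in $\mathcal R$.

\medskip
\noindent\textbf{Problem.} \emph{For all weights $X,Y$, determine $h_{X,Y}(q)=\sum_{n\ge0}\dim\mathrm{Hom}(Y,L(X)_{-n})\,q^n$ by an explicit rule in terms of the labels of $X$ and $Y$ and of $t,s$.}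
\medskip

When $t,s$ are positive integers and the ordinary representation categories replace the Deligne categories, the characters of the modules $L(X)$ were computed by Serganova in terms of a particular kind of Kazhdan--Lusztig polynomials. The complex-rank case is posed as an open problem by Etingof \cite{Etingof}.

For an arbitrary object $Y\in\mathcal R$ the series is additive in $Y$, so simple $Y$ suffice. A simple $Y$ lives in the single degree $\deg Y$. Hence $h_{X,Y}(q)=m\,q^{\deg X-\deg Y}$, where $m=[L(X):Y]$ is the multiplicity of $Y$ in $L(X)$, and the problem is to compute the \emph{character} $\mathrm{ch}\,L(X)$, where $\mathrm{ch}\,M=\sum_Y[M:Y]\,[Y]$ is a formal sum over weights.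

\subsection{What one would guess}

The module $L(X)$ is the simple quotient of the \emph{Kac module}
\[
K(X)=\mathrm{Ind}_{\mathfrak k\oplus\mathfrak p_+}^{\mathfrak g}X\cong\Lambda(U\otimes V^*)\otimes X,
\]
whose character follows from (F2) and (F4). Since $t$ and $s$ are not integers, one may expect the parameters to be generic, so that $K(X)$ is simple, at least when also $t-s\notin\mathbb Z$. The unit object refutes this. It is a module with zero action, so $L(\mathbf 1)=\mathbf 1$, while $K(\mathbf 1)=\Lambda(U\otimes V^*)$ is nonzero in every degree $\le0$. The two Cauchy identities give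
\begin{equation}\label{eq:koszul}
\mathrm{ch}\,L(\mathbf 1)=\sum_\nu(-1)^{|\nu|}\,\mathrm{ch}\,K(S_\nu U\otimes S_\nu V^*),
\end{equation}
an infinite alternating sum that does not depend on $t,s$ at all. A second phenomenon does depend on the parameters: the identity element of $\mathfrak{gl}(E)$ has supertrace $t-s$, so the adjoint module, whose top component is $V\otimes U^*$, has a different structure for $t=s$ and for $t\ne s$. The theorems below show that these are the two sources of reducibility. The partitions $\mu,\nu$ interact for all $t,s$, which makes every Kac module of infinite length; the partitions $\lambda,\rho$ interact only if $t-s\in\mathbb Z$; and the two interactions are independent.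

\section{Weight diagrams and the main theorems}\label{sec:results}

\subsection{Diagrams}

To $X=(\lambda,\mu,\nu,\rho)$ we attach two subsets of $\mathbb C$:
\[
A_X=\{\lambda_r-r+1\}_{r\ge1}\cup\{r-t-\mu_r\}_{r\ge1},\qquad
B_X=\{r-t-\nu_r\}_{r\ge1}\cup\{s-t+1-r+\rho_r\}_{r\ge1}.
\]
These numbers come from the representation theory. By Proposition~\ref{prop:kacaction}, tensoring $X$ with $V$ moves one element of $A_X$ from $i$ to $i+1$, tensoring with $U$ moves one element of $B_X$ from $i+1$ to $i$, and in both cases $i$ is the eigenvalue of an operator that commutes with $\mathfrak g$.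

Let $\Gamma_1=\mathbb Z$, $\Gamma_2=\mathbb Z-t$, $\Gamma_3=\mathbb Z+s-t$. Then $\lambda$ lives on $\Gamma_1$, both $\mu$ and $\nu$ live on $\Gamma_2$, and $\rho$ lives on $\Gamma_3$. Since $t,s\notin\mathbb Z$ we have $\Gamma_2\ne\Gamma_1$ and $\Gamma_2\neq\Gamma_3$, so $X$ is recovered from $(A_X,B_X)$; and $\Gamma_1=\Gamma_3$ if and only if $t-s\in\mathbb Z$. Two remarks on such sets are used often. First, for two weights $X,Z$ the sets $A_X,A_Z$ differ in finitely many places, and in each coset $A_X\setminus A_Z$ and $A_Z\setminus A_X$ have the same size, because $\lambda_r$ and $\mu_r$ vanish for large $r$. Second, moving finitely many elements of $A_X$ to free positions in the same coset gives again a set of this form: if $a_1>a_2>\cdots$ are integers with $a_r=1-r$ for large $r$, then $(a_r+r-1)_r$ is a partition, and the same argument applies on $\Gamma_2$. Both remarks hold for $B$ as well.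

The \emph{diagram} of $X$ labels each position $j\in\Gamma_1\cup\Gamma_2\cup\Gamma_3$ by
\[
\vee\ \text{ if } j\in A_X\cap B_X,\qquad \wedge\ \text{ if } j\notin A_X\cup B_X,\qquad \times\ \text{ if } j\in A_X\setminus B_X,\qquad\circ\ \text{ if } j\in B_X\setminus A_X .
\]
Put $\chi_X=1_{A_X}-1_{B_X}$; it records the $\times$'s and $\circ$'s. The positions with $\chi_X(j)=0$ are called \emph{reduced}, and the sequence of $\vee$'s and $\wedge$'s at the reduced positions of a coset is the \emph{reduced sequence}. The definitions give the following behavior.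
\begin{itemize}
\item On $\Gamma_2$ the diagram is $\wedge$ far left and $\vee$ far right.
\item If $t-s\in\mathbb Z$, then on $\Gamma_1=\Gamma_3$ the diagram is $\vee$ far left and $\wedge$ far right.
\item If $t-s\notin\mathbb Z$, there is no $\vee$ on $\Gamma_1$ or $\Gamma_3$, and $\chi_X$ determines $(\lambda,\rho)$.
\end{itemize}

Read $\vee$ as an opening and $\wedge$ as a closing parenthesis in each reduced sequence. A \emph{cap} of $X$ is a matched pair $(p,q)$, with $p<q$, $\vee$ at $p$ and $\wedge$ at $q$. Two caps are nested or disjoint, and every reduced position between the ends of a cap is an end of a cap inside it. If a cap lies directly inside another, we call them \emph{child} and \emph{parent}. A cap is \emph{small} if it has no child, that is, if its ends are adjacent in the reduced sequence; conversely every adjacent pair $\vee\wedge$ is a small cap. Every cap is small or contains a small cap, and deleting the ends of a small cap from the reduced sequence does not change the other caps.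

\subsection{The order}

Let $\chi_X=\chi_Z$. The two diagrams then differ only at finitely many reduced positions. For a position $j$ put
\[
\ell_j(X,Z)=\#\{\vee\text{'s of }Z\text{ at positions}\le j\}-\#\{\vee\text{'s of }X\text{ at positions}\le j\},
\]
counted in the coset of $j$, after canceling the positions where the diagrams agree. Equivalently, $\ell_j(X,Z)$ is the sum of $1_{A_Z}(i)-1_{A_X}(i)$ over $i\le j$ in that coset. It vanishes far left, and by the first remark above also far right. Write $Z\le X$ if $\chi_Z=\chi_X$ and $\ell_j(X,Z)\ge0$ for all reduced $j$, and put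
\[
\ell(X,Z)=\sum_{j\text{ reduced}}\ell_j(X,Z).
\]
Thus $Z\le X$ says that the $\vee$'s of $Z$ lie weakly to the left of those of $X$, and $\ell(X,Z)$ is the total number of reduced steps by which they have moved. Since $\ell_j=\ell_{j-1}$ when $j$ is not reduced, $Z\le X$ implies $\ell_j(X,Z)\ge0$ for all $j$.

\begin{lemma}\label{lem:order}
Let $\chi_X=\chi_Z$. Then
\begin{equation}\label{eq:size}
|\lambda_X|-|\lambda_Z|=\sum_{j\in\Gamma_1}\ell_j(X,Z),\qquad |\mu_Z|-|\mu_X|=\sum_{j\in\Gamma_2}\ell_j(X,Z),
\end{equation}
where the sums run over all positions, reduced or not. The relation $\le$ is a partial order, and $Z\le X$ implies $\deg Z\le\deg X$, with equality only for $Z=X$. For each $n$ the set $\{Z\le X:\deg Z\ge n\}$ is finite.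
\end{lemma}

\begin{proof}
Fix a coset and let $\delta=1_{A_Z}-1_{A_X}$ on it, a function of finite support with $\sum_i\delta(i)=0$. For $N$ far right, $\sum_{j\le N}\ell_j=\sum_i(N-i+1)\delta(i)=-\sum_ii\,\delta(i)$. This is $\sum_r\big((\lambda_X)_r-(\lambda_Z)_r\big)$ on $\Gamma_1$ and $\sum_r\big((\mu_Z)_r-(\mu_X)_r\big)$ on $\Gamma_2$, which proves \eqref{eq:size}. Adding the two formulas gives $\deg X-\deg Z=\sum_j\ell_j(X,Z)$. If $Z\le X$ the terms are $\ge0$, and if all vanish then $A_Z=A_X$, hence $Z=X$ because $A$ and $\chi$ determine $B$. Transitivity follows from $\ell_j(X,W)=\ell_j(X,Z)+\ell_j(Z,W)$. If $Z\le X$ and $\deg Z\ge n$, then $|\lambda_Z|\le|\lambda_X|$ and $|\mu_Z|=|\lambda_Z|-\deg Z\le|\lambda_X|-n$. So there are finitely many possibilities for $A_Z$, and $A_Z$ determines $Z$.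
\end{proof}

\subsection{Labeled caps}

For $Z\le X$, an \emph{$(X,Z)$-labeling} assigns an integer $\ge0$ to each cap of $X$ so that
\begin{itemize}
\item[(L1)] the label of a cap is at least the label of its parent, if it has one;
\item[(L2)] the label of a small cap $(p,q)$ is at most $\ell_p(X,Z)$.
\end{itemize}
Let $p(X,Z)$ be the number of $(X,Z)$-labelings. Figure~\ref{fig:caps} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x/\y in {-4/\wedge,-3/\wedge,-2/\vee,-1/\times,0/\vee,1/\wedge,2/\circ,3/\wedge,4/\vee,5/\vee}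
{\node at (\x,0) {$\y$}; \node at (\x,-0.6) {\scriptsize $\x$};}
\node at (-5,0) {$\cdots$}; \node at (6,0) {$\cdots$};
\draw (0,0.3) .. controls (0,0.9) and (1,0.9) .. (1,0.3);
\draw (-2,0.3) .. controls (-2,2) and (3,2) .. (3,0.3);
\node at (0.5,0.95) {\small $b$}; \node at (0.5,1.8) {\small $a$};
\end{tikzpicture}
\caption{The diagram of $X=(\emptyset,(3,3,3),(3,2,1),\emptyset)$ on the coset $\Gamma_2=\mathbb Z-t$; the number under position $j$ is $j+t$. There are two caps, and the inner one is small. For $Z\le X$ the labels must satisfy $0\le a\le b\le l$ with $l=\ell_{-t}(X,Z)$, which gives $\binom{l+2}{2}$ choices.}\label{fig:caps}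
\end{figure}

\begin{lemma}\label{lem:pfinite}
The number $p(X,Z)$ is finite, and $p(X,X)=1$.
\end{lemma}

\begin{proof}
By (L1), applied along a chain of nested caps, a label is at most the label of any small cap inside, so by (L2) each label is bounded; for $Z=X$ all bounds are $0$. It remains to see that only finitely many labels can be nonzero. On $\Gamma_2$ there are finitely many caps, since there is no $\vee$ far left and no $\wedge$ far right. On $\Gamma_1=\Gamma_3$, the leftmost $\wedge$ of $X$ is the right end of a small cap with left end $j$, say. All reduced positions $\le j$ carry a $\vee$ of $X$, so $\ell_j(X,Z)\le0$ and this cap has label $0$. A cap with left end $<j$ has its right end at a later $\wedge$, so it surrounds this cap and has label $0$. Finitely many caps have left end $>j$, since finitely many $\vee$'s lie to the right of $j$.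
\end{proof}

\subsection{The theorems}

For $Z=(\lambda,\mu,\nu,\rho)$ and $Y=(\lambda',\mu',\nu',\rho')$ put
\begin{equation}\label{eq:k}
k(Z,Y)=\sum_{\alpha,\kappa,\gamma,\kappa',\gamma'}c^{\alpha^T}_{\kappa\gamma}\,c^{\lambda}_{\kappa\lambda'}\,c^{\mu'}_{\gamma\mu}\;c^{\alpha}_{\kappa'\gamma'}\,c^{\rho}_{\kappa'\rho'}\,c^{\nu'}_{\gamma'\nu}.
\end{equation}
In a nonzero term $|\alpha|=|\kappa|+|\gamma|=\deg Z-\deg Y$, so the sum is finite, and it is zero if $\deg Z<\deg Y$. By (F4) and (F2), $k(Z,Y)$ is the multiplicity of $Y$ in $\Lambda(U\otimes V^*)\otimes Z=\bigoplus_\alpha S_\alpha U\otimes S_{\alpha^T}V^*\otimes Z$.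

\begin{theorem}[characters]\label{thm:char}
For all $t,s\in\mathbb C\setminus\mathbb Z$ and all weights $X,Y$,
\[
h_{X,Y}(q)=m(X,Y)\,q^{\deg X-\deg Y},\qquad m(X,Y)=\sum_{Z\le X,\ \deg Z\ge\deg Y}(-1)^{\ell(X,Z)}\,p(X,Z)\,k(Z,Y).
\]
The sum is finite, and $m(X,Y)=0$ if $\deg Y>\deg X$. Equivalently,
\[
\mathrm{ch}\,L(X)=\sum_{Z\le X}(-1)^{\ell(X,Z)}p(X,Z)\,\mathrm{ch}\big(\Lambda(U\otimes V^*)\otimes Z\big).
\]
\end{theorem}

After a shift by $t$ the diagram on $\Gamma_2$ does not involve $t$ or $s$. So the answer depends on $t,s$ only through whether $t-s\in\mathbb Z$ and, if so, on the integer $s-t$.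

For a finite set $S$ of caps of $Y$, let $Y_S$ be the weight whose diagram is that of $Y$ with the two end labels of each cap in $S$ interchanged. It exists by the second remark on the sets $A,B$. The multiplicity $[K(X):L(Y)]$ in a module of possibly infinite length is defined in Section~\ref{sec:O}.

\begin{theorem}[Kac modules]\label{thm:dec}
We have $[K(X):L(Y)]\in\{0,1\}$, and the value is $1$ if and only if $X=Y_S$ for a finite set $S$ of caps of $Y$, which is then unique. The module $K(X)$ always has infinite length.
\end{theorem}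

\begin{theorem}[factorization]\label{thm:fact}
For $X=(\lambda,\mu,\nu,\rho)$ and $Y=(\lambda',\mu',\nu',\rho')$,
\[
m(X,Y)=\sum_{\phi,\psi,\xi,\eta} m\big((\lambda,\emptyset,\emptyset,\rho),(\lambda',\phi,\psi,\rho')\big)\; m\big((\emptyset,\mu,\nu,\emptyset),(\emptyset,\xi,\eta,\emptyset)\big)\;c^{\mu'}_{\phi\xi}\,c^{\nu'}_{\psi\eta},
\]
and all terms are $\ge0$. If $t-s\notin\mathbb Z$, then
\[
m\big((\lambda,\emptyset,\emptyset,\rho),(\lambda',\phi,\psi,\rho')\big)=\sum_{\theta,\kappa,\kappa'}c^{\kappa}_{\theta^T\psi^T}\,c^{\kappa'}_{\theta\phi^T}\,c^{\lambda}_{\kappa\lambda'}\,c^{\rho}_{\kappa'\rho'}.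
\]
\end{theorem}

\section{Kac modules, characters and the Casimir element}\label{sec:O}

\subsection{Conventions}

\emph{Parity.} Signs are those of $\mathrm{Ind}\,\mathcal R$ tensored with super vector spaces. A module splits as $M=M^0\oplus M^1$, where $M^\epsilon$ is the sum over $d$ of the part of $M_d$ of parity $d+\epsilon$. Both summands are submodules, because $\mathfrak p_\pm$ changes both degree and parity. The parity shift exchanges the two resulting categories. We identify them and suppress parity.

\emph{Index notation.} We write formulas as if $V$ and $U$ had bases $v_a$ and $u_d$; we write $a\in V$, $|a|=0$ and $d\in U$, $|d|=1$ for the two kinds of indices, $\mathbf e_c$ for a basis vector of $E$ of either kind, and $e_{ab}$ for the matrix units. Such a formula is shorthand for a morphism: $e_{ab}m$ is the action $E\otimes E^*\otimes M\to M$, a summed index is a coevaluation and $\delta_{ab}$ is an evaluation. For instance, $\sum_{i\in V,j\in U}e_{ji}e_{ij}$ is the composite $M\to\mathfrak p_-\otimes\mathfrak p_+\otimes M\to\mathfrak p_-\otimes M\to M$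 of the coevaluation for the duality $\mathfrak p_-\cong\mathfrak p_+^*$ with two action maps. The formulas are manipulated only with the sign rule, the duality axioms, the values $\sum_{a\in V}\delta_{aa}=t$ and $\sum_{d\in U}\delta_{dd}=s$, and the relations $e_{ab}\mathbf e_c=\delta_{bc}\mathbf e_a$ and
\begin{equation}\label{eq:bracket}
[e_{ab},e_{cd}]=\delta_{bc}e_{ad}-(-1)^{(|a|+|b|)(|c|+|d|)}\delta_{da}e_{cb}.
\end{equation}
All of these are identities between morphisms, so the computations are valid in $\mathcal R$. Note that $e_{ij}\in\mathfrak p_+$ and $e_{ji}\in\mathfrak p_-$ for $i\in V$, $j\in U$.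

\subsection{The category $\mathcal O$}

Let $\mathcal O$ be the category of modules $M$ whose degrees are bounded above and whose components $M_d$ have finite length in $\mathcal R$. It is closed under subquotients and under tensoring with $E$ and $E^*$. Put $\mathfrak b=\mathfrak k\oplus\mathfrak p_+$, and regard an object of $\mathcal R$ as a $\mathfrak b$-module with $\mathfrak p_+$ acting by zero. By (F3), $\mathrm{Ind}_{\mathfrak b}^{\mathfrak g}N\cong U(\mathfrak p_-)\otimes N$, so induction is exact. Since $\mathfrak p_-$ is odd and abelian, $U(\mathfrak p_-)$ is the exterior algebra of the underlying object $U\otimes V^*$. Hence $K(Z)\in\mathcal O$ and $[K(Z):Y]=k(Z,Y)$. Frobenius reciprocity identifies $\mathrm{Hom}_{\mathfrak g}(K(W),M)$ with the space of morphisms $W\to M$ whose image is killed by $\mathfrak p_+$.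

\begin{lemma}\label{lem:kac}
\begin{itemize}
\item[(a)] $K(X)$ has a largest proper submodule, which lives in degrees $<\deg X$. Denote the simple quotient by $L(X)$.
\item[(b)] If $\mathrm{Hom}_{\mathfrak g}(K(W),L(Y))\ne0$ then $W=Y$.
\item[(c)] The modules $L(X)$ are the simple modules on which $\mathfrak p_+$ acts locally nilpotently, and the top component $X$ is the only simple subobject of $L(X)$ killed by $\mathfrak p_+$.
\item[(d)] $E\otimes K(X)$ has the submodule $\mathrm{Ind}(V\otimes X)$ with quotient $\mathrm{Ind}(U\otimes X)$, and $E^*\otimes K(X)$ has the submodule $\mathrm{Ind}(U^*\otimes X)$ with quotient $\mathrm{Ind}(V^*\otimes X)$. All four are direct sums of Kac modules.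
\end{itemize}
\end{lemma}

\begin{proof}
(a) The top component $X$ is simple and generates $K(X)$. So a submodule is proper if and only if its component of degree $\deg X$ is zero, and this condition is preserved by sums.

(b) A nonzero map is surjective, so $L(Y)$ is the simple quotient $L(W)$ of $K(W)$; compare top components.

(c) On $L(X)$ the action of $\mathfrak p_+$ is locally nilpotent since degrees are bounded above. Let $L$ be simple with locally nilpotent action, $W\subset L$ a simple subobject and $n$ maximal with $\mathfrak p_+^{\otimes n}\otimes W\to L$ nonzero. A simple summand $X$ of the image is killed by $\mathfrak p_+$, so there is a nonzero map $K(X)\to L$ and $L\cong L(X)$. A simple subobject of $L(X)$ killed by $\mathfrak p_+$ is isomorphic to $X$ by (b), so it lies in degree $\deg X$ and is the top component.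

(d) For a module $F\in\{E,E^*\}$ we have $F\otimes\mathrm{Ind}\,X\cong\mathrm{Ind}(F\otimes X)$, since both sides represent $M\mapsto\mathrm{Hom}_{\mathfrak b}(X,F^*\otimes M)$. As a $\mathfrak b$-module, $E$ has the submodule $V$ with quotient $U$, and $E^*$ has the submodule $U^*$ with quotient $V^*$; on each of the four, $\mathfrak p_+$ acts by zero. Now use exactness of induction and semisimplicity of $\mathcal R$.
\end{proof}

\subsection{Multiplicities without finite length}

Kac modules have no finite composition series, so multiplicities are defined through characters. Let $\widehat{\mathcal G}$ be the group of formal sums $\sum_Yf(Y)[Y]$ with $f(Y)\in\mathbb Z$ such that for every $N$ only finitely many $Y$ with $\deg Y\ge N$ have $f(Y)\ne0$, and let $\widehat{\mathcal G}_{<N}$ be the subgroup of sums supported in degrees $<N$. For $M\in\mathcal O$ we write $[M]=\mathrm{ch}\,M\in\widehat{\mathcal G}$. Both $[L(Y)]$ and $[K(Y)]$ lie in $[Y]+\widehat{\mathcal G}_{<\deg Y}$. Removing top terms degree by degree, we see that every element of $\widehat{\mathcal G}$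 is uniquely a sum $\sum f(Y)[L(Y)]$, and uniquely a sum $\sum f(Y)[K(Y)]$, with $f$ subject to the same finiteness condition; we call such sums \emph{locally finite}. An element lies in $\widehat{\mathcal G}_{<N}$ if and only if its expansion involves only $Y$ with $\deg Y<N$. Define $[M:L(Y)]$ by $[M]=\sum_Y[M:L(Y)][L(Y)]$; these integers are additive in short exact sequences, and $M=0$ if they all vanish.

\begin{lemma}\label{lem:filtr}
For $M\in\mathcal O$ and $N\in\mathbb Z$ there is a finite filtration of $M$ in which each subquotient is either some $L(Y)$ with $\deg Y\ge N$ or lives in degrees $<N$. Consequently $[M:L(Y)]\ge0$, with strict inequality if and only if $L(Y)$ is a subquotient of $M$; and $[M]=[L(X)]$ implies $M\cong L(X)$.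
\end{lemma}

\begin{proof}
Induct on the length in $\mathcal R$ of $\bigoplus_{d\ge N}M_d$. If it is positive, let $Y$ be a simple subobject of the top component of $M$. Then $\mathfrak p_+Y=0$, the submodule $M'$ generated by $Y$ is a quotient of $K(Y)$, and it has a submodule $M''$ with $M'/M''\cong L(Y)$. The induction hypothesis applies to $M''$ and $M/M'$. For $N\le\deg Y$, the number $[M:L(Y)]$ counts the occurrences of $L(Y)$ in the filtration. This gives positivity and one implication; the other follows from additivity and positivity. If $[M]=[L(X)]$, then $L(X)\cong M'/M''$ for some submodules, and $[M'']+[M/M']=0$ forces $M''=0$ and $M'=M$.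
\end{proof}

Define integers $d$ and $e$ by
\[
[K(X)]=\sum_Yd(X,Y)[L(Y)],\qquad[L(X)]=\sum_Ze(X,Z)[K(Z)].
\]
Then $d(X,X)=e(X,X)=1$, the other nonzero terms have degree $<\deg X$, and
\begin{equation}\label{eq:invert}
e(X,Z)=\delta_{XZ}-\sum_{Y\ne X}d(X,Y)\,e(Y,Z),\qquad [L(X):Y]=\sum_Ze(X,Z)\,k(Z,Y),
\end{equation}
both sums being finite. Theorem~\ref{thm:dec} computes $d$ and Theorem~\ref{thm:char} computes $e$.

\begin{lemma}\label{lem:exact}
Let $\Phi\colon\mathcal O\to\mathcal O$ be an exact functor that sends modules living in degrees $\le n$ to modules living in degrees $\le n+1$, for all $n$. Then $\sum f(Y)[L(Y)]\mapsto\sum f(Y)[\Phi L(Y)]$ is an additive map $\Phi\colon\widehat{\mathcal G}\to\widehat{\mathcal G}$ that commutes with locally finite sums, and $\Phi[M]=[\Phi M]$ for $M\in\mathcal O$.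
\end{lemma}

\begin{proof}
Since $\Phi L(Y)$ lives in degrees $\le\deg Y+1$, the map is defined and sends $\widehat{\mathcal G}_{<N}$ into $\widehat{\mathcal G}_{<N+1}$. Modulo $\widehat{\mathcal G}_{<N}$ a locally finite sum is finite, so $\Phi$ commutes with it modulo $\widehat{\mathcal G}_{<N+1}$. Applying the functor to the filtration of Lemma~\ref{lem:filtr} gives $[\Phi M]\equiv\Phi[M]$ modulo $\widehat{\mathcal G}_{<N+1}$. In both statements $N$ is arbitrary.
\end{proof}

\subsection{The Casimir element}

Let $C=\sum_{a,b}(-1)^{|b|}e_{ab}e_{ba}$, the invariant element dual to the supertrace form. It is central, so it acts on every module by an endomorphism $C_M$ that is natural in $M$. On $E$ it acts by $\sum_b(-1)^{|b|}=t-s$. The antipode sends $e_{ab}e_{ba}$ to $(-1)^{|a|+|b|}e_{ba}e_{ab}$ and hence fixes $C$, so $C$ acts on $E^*$ by $t-s$ too. For $i\in V$, $j\in U$, relation \eqref{eq:bracket} gives $-e_{ij}e_{ji}=-(e_{ii}+e_{jj})+e_{ji}e_{ij}$, and $\sum_{i,j}(e_{ii}+e_{jj})=sI_V+tI_U$. Therefore, with $C_V,C_U$ the Casimir elements of $\mathfrak{gl}_t,\mathfrak{gl}_s$,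
\begin{equation}\label{eq:casimir}
C=\big(C_V-C_U-sI_V-tI_U\big)+2\sum_{i\in V,\,j\in U}e_{ji}e_{ij}.
\end{equation}

\begin{lemma}\label{lem:cas}
The element $C_V-C_U-sI_V-tI_U$ acts on a weight $X=(\lambda,\mu,\nu,\rho)$ by
\[
C(X)=\sum_{b\in\lambda}(t-s+2\,\mathrm{ct}(b))+\sum_{b\in\mu}(t+s+2\,\mathrm{ct}(b))-\sum_{b\in\nu}(t+s+2\,\mathrm{ct}(b))+\sum_{b\in\rho}(t-s-2\,\mathrm{ct}(b)),
\]
and $C$ acts on $K(X)$ and on $L(X)$ by $C(X)$.
\end{lemma}

\begin{proof}
On $V^{\otimes r}\otimes V^{*\otimes r'}$, the element $C_V$ acts by $(r+r')t$ plus twice the sum, over pairs of factors, of $\sum_{a,b\in V}e_{ab}\otimes e_{ba}$. This operator is the flip on $V\otimes V$ and on $V^*\otimes V^*$, and it is $-\mathrm{coev}\circ\mathrm{ev}$ on $V\otimes V^*$. For $r=|\lambda|$, $r'=|\mu|$ the mixed terms vanish on $V_{\lambda,\mu}$, which by (F1) does not occur in $V^{\otimes(r-1)}\otimes V^{*\otimes(r'-1)}$. The sum of all transpositions acts on the irreducible $S_r$-module $\lambda$ by the sum of the contents of $\lambda$. So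
\begin{equation}\label{eq:CV}
C_V(V_{\lambda,\mu})=\sum_{b\in\lambda}(t+2\,\mathrm{ct}(b))+\sum_{b\in\mu}(t+2\,\mathrm{ct}(b)),
\end{equation}
and the same formula holds for $C_U$ with $s$. Subtracting $s\deg X+t\deg_UX$ gives $C(X)$. The last sum in \eqref{eq:casimir} kills the top component of $K(X)$, which generates $K(X)$.
\end{proof}

A box of $\mu$ and a box of $\nu$ of equal content cancel in $C(X)$ for all $t,s$. This is why non-integrality does not make Kac modules simple.

\section{The first composition factors of $K(\mathbf 1)$}\label{sec:example}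

We determine by hand the composition factors $L(Y)$ of $K(\mathbf 1)$ with $\deg Y\ge-3$. The computation contains the idea of the general proof.

Put $P=U\otimes V^*$. If $L(Y)$ is a factor, then $Y$ occurs in $\Lambda(P)$, so $Y=S_\alpha U\otimes S_{\alpha^T}V^*=(\emptyset,\alpha^T,\alpha,\emptyset)$, and $C(Y)=C(\mathbf 1)=0$. Lemma~\ref{lem:cas} gives $C(Y)=-4\sum_{b\in\alpha}\mathrm{ct}(b)$. For $|\alpha|\le3$ the content sum vanishes only for $\emptyset$, $(1)$ and $(2,1)$. The first gives $L(\mathbf 1)=\mathbf 1$, and then $L(P)$ occurs once, because $[K(\mathbf 1)]-[\mathbf 1]$ has top term $[P]$.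

The Casimir element does not decide the case $Y=(\emptyset,(2,1),(2,1),\emptyset)$ on $K(\mathbf 1)$ itself. It does so after tensoring with $E^*$. By Lemma~\ref{lem:kac}(d), $E^*\otimes K(\mathbf 1)$ is an extension of $K(V^*)$ by $K(U^*)$, and $C(V^*)=t+s$, $C(U^*)=t-s$. So $(C-t-s)(C-t+s)$ kills $E^*\otimes K(\mathbf 1)$ and all its subquotients. On the other hand, the top component $U^*\otimes Y$ of $E^*\otimes L(Y)$ is killed by $\mathfrak p_+$ and contains $Y'=(\emptyset,(2,1),(2),\emptyset)$, on which $C$ acts by
\[
C(Y')=3(t+s)-\big(2(t+s)+2\big)=t+s-2 .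
\]
This differs from $t+s$, and it differs from $t-s$ because $s\ne1$. So $L(Y)$ is not a subquotient of $K(\mathbf 1)$. We conclude that $[K(\mathbf 1)]\equiv[\mathbf 1]+[L(P)]$ modulo $\widehat{\mathcal G}_{<-3}$, that is,
\begin{equation}\label{eq:LP}
L(P)_{-n}=\Lambda^{n+1}(U\otimes V^*)\qquad\text{for }n=0,1,2 .
\end{equation}

Here is the same argument in diagrams. For $Y_\nu=(\emptyset,\nu,\nu,\emptyset)$ we have $A=B=\{r-t-\nu_r\}$ on $\Gamma_2$, and at the positions $-1-t,\,-t,\,1-t,\,2-t$ the diagrams are
\[
\begin{array}{c|cccc}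
\nu&\emptyset&(1)&(2,1)&(2,2)\\\hline
&\wedge\wedge\vee\vee&\wedge\vee\wedge\vee&\vee\wedge\vee\wedge&\vee\vee\wedge\wedge
\end{array}
\]
with $\wedge$ to the left and $\vee$ to the right of these positions. We shall cut $E^*\otimes M$ into eigenspaces $\mathcal E_iM$ and show that $\mathcal E_i$ sees only the positions $i,i+1$ of a diagram. When both are reduced, $\mathcal E_i$ kills $K(W)$ if $W$ has $\wedge\wedge$ or $\vee\vee$ there, and otherwise sends it to $K(W')$, where $W'$ has $\times\circ$ instead. It sends $L(W)$ to $L(W')$ if $W$ has $\vee\wedge$, a small cap, and to $0$ otherwise. The computation above is the case $i=1-t$, where $Y_{(2,1)}$ has $\vee\wedge$ and $\mathbf 1$ has $\vee\vee$. The rule gives more than a vanishing test: it transfers multiplicities. For $\nu=(2,2)$, applying $\mathcal E_{-t}$ shows that $d(\mathbf 1,Y_{(2,2)})$ equals $d$ of the pair $\wedge\times\circ\,\vee$, $\vee\times\circ\,\wedge$. We shall see that $\times$ and $\circ$ can be moved out of the way, and a second application makes the two diagrams equal, so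 that $d(\mathbf 1,Y_{(2,2)})=1$. The next three sections prove these rules.

\section{Translation functors}\label{sec:trans}

For a module $M$ and $F\in\{E,E^*\}$ let
\[
\Omega=\tfrac12\big(C_{F\otimes M}-(t-s)-1\otimes C_M\big)\in\mathrm{End}_{\mathfrak g}(F\otimes M),
\]
and put $\Omega'=-\Omega-(t-s)$ on $E^*\otimes M$. Subtracting $1\otimes C_M$ makes the eigenvalues depend only on how the weight changes, not on the weight itself. For $M\in\mathcal O$ these operators preserve the homogeneous components, whose endomorphism algebras are finite dimensional. For $i\in\mathbb C$ let $\mathcal F_iM\subset E\otimes M$ be the generalized $i$-eigenspace of $\Omega$ and $\mathcal E_iM\subset E^*\otimes M$ that of $\Omega'$, both taken degree by degree. They are submodules, $E\otimes M=\bigoplus_i\mathcal F_iM$ and $E^*\otimes M=\bigoplus_i\mathcal E_iM$ naturally in $M$, and so $\mathcal F_i,\mathcal E_i$ are exact functors to which Lemma~\ref{lem:exact} applies.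

\begin{lemma}\label{lem:adj}
$\mathrm{Hom}_{\mathfrak g}(\mathcal F_iM,N)\cong\mathrm{Hom}_{\mathfrak g}(M,\mathcal E_iN)$ for $M,N\in\mathcal O$.
\end{lemma}

\begin{proof}
For $f\in\mathrm{Hom}_{\mathfrak g}(E\otimes M,N)$ let $f^\sharp\in\mathrm{Hom}_{\mathfrak g}(M,E^*\otimes N)$ be its adjoint. Naturality of $C$ gives $fC_{E\otimes M}=C_Nf$ and $C_{E^*\otimes N}f^\sharp=f^\sharp C_M$, so
\[
2(f\Omega)^\sharp=(1\otimes C_N)f^\sharp-(t-s)f^\sharp-f^\sharp C_M,\qquad 2\,\Omega f^\sharp=f^\sharp C_M-(t-s)f^\sharp-(1\otimes C_N)f^\sharp .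
\]
Adding, we get $(f\Omega)^\sharp=\Omega'f^\sharp$, and hence $(fQ(\Omega))^\sharp=Q(\Omega')f^\sharp$ for every polynomial $Q$. Let $\pi,\pi'$ be the projections onto $\mathcal F_iM$ and $\mathcal E_iN$. Fix $d$. The restriction $f^\sharp|_{M_d}$ depends only on $f$ on $E\otimes M_d\subset(E\otimes M)_d\oplus(E\otimes M)_{d+1}$, and it lands in $(E^*\otimes N)_d$. By the Chinese remainder theorem there is a polynomial $Q$ with $Q(\Omega)=\pi$ on the first two components and $Q(\Omega')=\pi'$ on the third. So $(f\pi)^\sharp=\pi'f^\sharp$ on $M_d$, for every $d$. Thus $f=f\pi$ if and only if $f^\sharp=\pi'f^\sharp$.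
\end{proof}

An \emph{$\mathcal F_i$-move} on a weight is either the $A$-move, which replaces $i$ by $i+1$ in $A$ and is possible when $i\in A$, $i+1\notin A$, or the $B$-move, which replaces $i+1$ by $i$ in $B$ and is possible when $i+1\in B$, $i\notin B$. The \emph{$\mathcal E_i$-moves} are their inverses: $i+1\to i$ in $A$, and $i\to i+1$ in $B$.

\begin{proposition}\label{prop:kacaction}
The summands of $V\otimes X$, $U\otimes X$, $V^*\otimes X$, $U^*\otimes X$ are the weights obtained from $X$ by, respectively, an $A$-move, a $B$-move, an inverse $A$-move, an inverse $B$-move, at some $i$. If $X'$ arises from $X$ by an $\mathcal F_i$-move, then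
\begin{equation}\label{eq:casmove}
C(X')-C(X)=2i+t-s .
\end{equation}
The module $\mathcal F_iK(X)$ has the submodule $K(X_A)$ with quotient $K(X_B)$, where $X_A,X_B$ arise from $X$ by the two $\mathcal F_i$-moves and an impossible move contributes $0$. In the same way $\mathcal E_iK(X)$ has a two-step filtration by the Kac modules of the weights obtained by the possible $\mathcal E_i$-moves.
\end{proposition}

\begin{proof}
By (F2), the summands $X'$ of $V\otimes X$ and $U\otimes X$ are of four kinds. For a box $b$ in row $r$, Lemma~\ref{lem:cas} gives the value $i=\frac12(C(X')-C(X)-(t-s))$ in the table; $\lambda_r,\dots,\rho_r$ refer to $X$.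
\[
\begin{array}{l|l|l|l}
\text{change}&\mathrm{ct}(b)&i&\text{effect}\\\hline
\text{add }b\text{ to }\lambda&\lambda_r+1-r&\mathrm{ct}(b)=\lambda_r-r+1&A\colon i\to i+1\\
\text{remove }b\text{ from }\mu&\mu_r-r&-t-\mathrm{ct}(b)=r-t-\mu_r&A\colon i\to i+1\\
\text{add }b\text{ to }\nu&\nu_r+1-r&-t-\mathrm{ct}(b)=(r-t-\nu_r)-1&B\colon i+1\to i\\
\text{remove }b\text{ from }\rho&\rho_r-r&s-t+\mathrm{ct}(b)=(s-t+1-r+\rho_r)-1&B\colon i+1\to i
\end{array}
\]
In each line the change gives a partition exactly when the target position is free: for instance, a box can be added in row $r$ of $\lambda$ unless $\lambda_{r-1}=\lambda_r$, which means that $\lambda_{r-1}-(r-1)+1=i+1$ lies in $A$; and in row $r$ of $\mu$ a box can be removed unless $\mu_{r+1}=\mu_r$, which means that $r+1-t-\mu_{r+1}=i+1$ lies in $A$. The lines for $\rho$ and $\nu$ are the same two statements read in the other direction. By duality, $X''$ occurs in $V^*\otimes X$ if and only if $X$ occurs in $V\otimes X''$, and likewise for $U$. This proves the first two claims.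

On $E\otimes K(X)$ we have $\Omega=\frac12(C-(t-s)-C(X))$, which acts on a subquotient $K(X')$ in Lemma~\ref{lem:kac}(d) by the number $i$ of the table. Taking generalized $i$-eigenspaces in the exact sequence gives the claim for $\mathcal F_i$. If $X$ arises from $X''$ by an $\mathcal F_i$-move, then on the subquotient $K(X'')$ of $E^*\otimes K(X)$ the operator $\Omega$ acts by $\frac12(C(X'')-C(X)-(t-s))=-i-(t-s)$, so $\Omega'$ acts by $i$.
\end{proof}

The hypothesis $t,s\notin\mathbb Z$ enters here through $\Gamma_2\ne\Gamma_1,\Gamma_3$: for given $i$ there is at most one $A$-move and at most one $B$-move. For integer $t$ the first two lines of the table could have the same eigenvalue.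

\section{Linkage}\label{sec:link}

To compute $\mathcal F_iL(X)$ and $\mathcal E_iL(X)$ we expand $[L(X)]$ in Kac modules and apply Proposition~\ref{prop:kacaction} to each term. This is useful only if all weights in the expansion have their $\times$'s and $\circ$'s in the same places, so that the functor acts on them uniformly. The single number $C(X)$ cannot ensure this, so we need more central elements. The operator $\Omega$ supplies them: its powers are endomorphisms of $E\otimes M$, and we can take the trace over $E$.

\begin{proposition}\label{prop:link}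
If $d(X,Y)\ne0$ or $e(X,Y)\ne0$, then $\chi_X=\chi_Y$.
\end{proposition}

For an even endomorphism $T$ of $E\otimes M$, written $T(\mathbf e_c\otimes m)=\sum_a\mathbf e_a\otimes T_{ac}m$, put $\mathrm{str}_ET=\sum_c(-1)^{|c|}T_{cc}$. It is a composite of $T$ with a coevaluation, a braiding and an evaluation of $E$. So $z_k=\mathrm{str}_E(\Omega^k)$ is a $\mathfrak g$-endomorphism of $M$, natural in $M$. On $K(X)$ it preserves the simple top component, which generates, so it acts by a scalar $z_k(X)$. We compute the series $z(u)=\sum_{k\ge0}z_k(X)u^{-k-1}=\mathrm{str}_E(u-\Omega)^{-1}$. All resolvents are taken in endomorphism algebras of objects of $\mathcal R$ with coefficients in $\mathbb C((u^{-1}))$, where $(u-T)^{-1}=\sum_kT^ku^{-k-1}$.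

Expanding the coproduct of $C$ gives $\Omega=\sum_{a,b}(-1)^{|b|}e_{ab}\otimes e_{ba}$, and the sign rule gives
\begin{equation}\label{eq:omega}
\Omega(\mathbf e_c\otimes m)=\sum_a(-1)^{|a||c|}\,\mathbf e_a\otimes e_{ca}m .
\end{equation}
Let $\Omega_V(v_c\otimes x)=\sum_{a\in V}v_a\otimes e_{ca}x$ on $V\otimes X$ and $\Omega_U(u_d\otimes x)=\sum_{f\in U}u_f\otimes e_{df}x$ on $U\otimes X$ be the corresponding operators for $\mathfrak{gl}_t$ and $\mathfrak{gl}_s$. We first treat the purely even case.

\begin{lemma}\label{lem:even}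
Let $g(u)=\mathrm{tr}_V(u-\Omega_V)^{-1}$, a scalar on $X$. Then $1+g(u)$ is a rational function, and its order at $u=j$ is $1_{A_X}(j+1)-1_{A_X}(j)$ for every $j\in\mathbb C$.
\end{lemma}

\begin{proof}
Only $V_{\lambda,\mu}$ matters, so let $X=V_{\lambda,\mu}$. On a summand $X'$ of $V\otimes X$ the operator $\Omega_V$ acts by $\omega(X')=\frac12(C_V(X')-C_V(X)-t)$, which by \eqref{eq:CV} is $\lambda_r-r+1$ for an added box and $r-t-\mu_r$ for a removed box. Taking the trace over $X$ gives
\begin{equation}\label{eq:gsum}
\dim X\cdot g(u)=\sum_{X'\subset V\otimes X}\frac{\dim X'}{u-\omega(X')} .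
\end{equation}
We evaluate the right side for $GL_n$ first. Let $\Lambda$ be a dominant weight, $V_\Lambda$ the simple module and $l_r=\Lambda_r-r+1$. Then
\begin{equation}\label{eq:GLn}
1+\sum_{k}\frac{\dim V_{\Lambda+\varepsilon_k}}{\dim V_\Lambda}\,\frac1{u-l_k}=\prod_{r=1}^n\frac{u-l_r+1}{u-l_r},
\end{equation}
where $k$ runs over the indices with $\Lambda+\varepsilon_k$ dominant. Indeed, both sides are $1$ at $\infty$ and have at most simple poles. The residue of the product at $l_k$ is $\prod_{r\ne k}\frac{l_k-l_r+1}{l_k-l_r}$. By Weyl's dimension formula this is $\dim V_{\Lambda+\varepsilon_k}/\dim V_\Lambda$ in the dominant case; otherwise $l_{k-1}=l_k+1$ and it is $0$. Take $\Lambda=(\lambda,0,\dots,0,-\mu)$ with $n$ large. Then $l_r=\lambda_r-r+1$ and $l_{n+1-r}=r-n-\mu_r$ for small $r$, which are the numbers $\omega$ with $t=n$. For $\Lambda=0$ the product telescopes to $(u+n)/u$. Comparing factor by factor, the product in \eqref{eq:GLn} is $\Pi(n,u)$, where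
\[
\Pi(t,u)=\frac{u+t}{u}\prod_r\frac{(u-\lambda_r+r)(u+r-1)}{(u-\lambda_r+r-1)(u+r)}\prod_r\frac{(u+t-r+\mu_r+1)(u+t-r)}{(u+t-r+\mu_r)(u+t-r+1)} .
\]
By (F1), for large $n$ the list of summands $X'$ is the one in \eqref{eq:gsum}, the dimensions are polynomial in $n$, and the $\omega(X')$ are linear in $n$. So the right side of \eqref{eq:gsum} and $\dim X\cdot(\Pi-1)$ are rational functions of $(t,u)$ that agree for all large integers $t$, hence identically. Since $\dim X\ne0$ at our $t$, we get $1+g=\Pi(t,u)$.

For $\lambda=\mu=\emptyset$, the set $A_{\mathbf 1}=\{0,-1,\dots\}\cup\{1-t,2-t,\dots\}$ has $1_A(j+1)-1_A(j)=-1$ at $j=0$, $+1$ at $j=-t$ and $0$ elsewhere, which is the order of $(u+t)/u$. The function $\frac{u-l+1}{u-l}$ has order $1_{\{l\}}(j+1)-1_{\{l\}}(j)$ at $j$. Each further factor of $\Pi$ is this function for the $r$-th element of $A_X$ in a coset divided by this function for the $r$-th element of $A_{\mathbf 1}$. Adding orders gives the claim.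
\end{proof}

\begin{lemma}\label{lem:product}
With $g_U(u)=\mathrm{tr}_U(u+t+\Omega_U)^{-1}$ we have $1+z(u)=(1+g(u))(1-g_U(u))$.
\end{lemma}

\begin{proof}
We compute on the top component $X$. Let $n=\deg X$ and $K_{-1}=\mathfrak p_-\otimes X$. The component of $E\otimes K(X)$ of degree $n+1$ is $V\otimes X$, and there $\Omega=\Omega_V$ by \eqref{eq:omega}. It contributes $g(u)$ to $z(u)$. The difficulty is the odd part: $U\otimes X$ is not stable under $\Omega$, but lies in the component $(U\otimes X)\oplus(V\otimes K_{-1})$ of degree $n$. Its contribution is $-\mathrm{tr}_U$ of the $(1,1)$ block of $(u-\Omega)^{-1}$ on this sum. Let $\Omega_{11},\Omega_{12},\Omega_{21},\Omega_{22}$ be the blocks of $\Omega$. The $(1,1)$ block of the inverse is the inverse of the Schur complement $u-\Omega_{11}-\Omega_{12}(u-\Omega_{22})^{-1}\Omega_{21}$.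

Let $d\in U$ and $b,c\in V$. From \eqref{eq:omega}, \eqref{eq:bracket} and $\mathfrak p_+x=0$ we get $\Omega_{11}=-\Omega_U$ and
\begin{align*}
\Omega_{21}(u_d\otimes x)&=\sum_{a\in V}v_a\otimes e_{da}x,\\
\Omega_{22}(v_c\otimes e_{db}x)&=\sum_{a\in V}v_a\otimes e_{ca}e_{db}x=\sum_{a\in V}v_a\otimes e_{db}e_{ca}x-\delta_{cb}\sum_{a\in V}v_a\otimes e_{da}x,\\
\Omega_{12}(v_c\otimes e_{db}x)&=\sum_{f\in U}u_f\otimes[e_{cf},e_{db}]x=u_d\otimes e_{cb}x+\delta_{cb}\,\Omega_U(u_d\otimes x).
\end{align*}
So $\Omega_{22}=\Omega_{VX}-\Omega_{21}\tau$, where $\Omega_{VX}$ is $\Omega_V$ acting on the first and last factors of $V\otimes\mathfrak p_-\otimes X$ and $\tau(v_c\otimes e_{db}x)=\delta_{cb}\,u_d\otimes x$. Let $R=(u-\Omega_{VX})^{-1}$ and define $R_{a'a}$ by $(u-\Omega_V)^{-1}(v_a\otimes x)=\sum_{a'}v_{a'}\otimes R_{a'a}x$. Then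
\[
R\,\Omega_{21}(u_d\otimes x)=\sum_{a,a'\in V}v_{a'}\otimes e_{da}R_{a'a}x .
\]
Applying $\tau$ gives $\tau R\,\Omega_{21}=\sum_aR_{aa}=g$. Since $u-\Omega_{22}=R^{-1}+\Omega_{21}\tau$, we find $(u-\Omega_{22})R\,\Omega_{21}=(1+g)\Omega_{21}$, that is, $(u-\Omega_{22})^{-1}\Omega_{21}=(1+g)^{-1}R\,\Omega_{21}$. Applying $\Omega_{12}$ instead gives
\[
\Omega_{12}R\,\Omega_{21}(u_d\otimes x)=u_d\otimes\sum_{a,a'}e_{a'a}R_{a'a}x+g\,\Omega_U(u_d\otimes x).
\]
Now $\Omega_V(u-\Omega_V)^{-1}(v_a\otimes x)=\sum_{a',a''}v_{a''}\otimes e_{a'a''}R_{a'a}x$, so $\sum e_{a'a}R_{a'a}$ is the trace over $V$ of $\Omega_V(u-\Omega_V)^{-1}=u(u-\Omega_V)^{-1}-1$, namely $ug-t$. The Schur complement is therefore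
\[
u+\Omega_U-\frac{ug-t+g\,\Omega_U}{1+g}=\frac{u+t+\Omega_U}{1+g}.
\]
Hence $z=g-(1+g)g_U$.
\end{proof}

As a check, for $X=\mathbf 1$ the lemma gives $1+z=\frac{u+t}{u}\cdot\frac{u+t-s}{u+t}=1+\frac{t-s}{u}$, as it must, since $\Omega=0$ on $E\otimes L(\mathbf 1)$.

\begin{proof}[Proof of Proposition~\ref{prop:link}]
With $w=-(u+t)$ we have $1-g_U=1+\mathrm{tr}_U(w-\Omega_U)^{-1}$. By Lemma~\ref{lem:even} for $\mathfrak{gl}_s$, its order at $w$ is $1_{A'}(w+1)-1_{A'}(w)$, where $A'=\{\nu_r-r+1\}\cup\{r-s-\rho_r\}=1-t-B_X$. At $u=j$ we have $w+1=1-t-j$ and $w=1-t-(j+1)$, so the order is $1_{B_X}(j)-1_{B_X}(j+1)$. By Lemmas~\ref{lem:even} and~\ref{lem:product},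
\[
\mathrm{ord}_{u=j}(1+z)=\chi_X(j+1)-\chi_X(j).
\]
Since $\chi_X$ vanishes far right in every coset, the scalars $z_k(X)$ determine $\chi_X$. If $d(X,Y)\ne0$, then $L(Y)$ is a subquotient of $K(X)$ and a quotient of $K(Y)$, so $z_k(X)=z_k(Y)$ by naturality, and $\chi_X=\chi_Y$. The statement for $e$ follows from \eqref{eq:invert} by induction on $\deg X-\deg Z$.
\end{proof}

\section{Translation functors on simple modules}\label{sec:local}

\subsection{Moving $\times$ and $\circ$}

The first lemma shows that only reduced sequences matter.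

\begin{lemma}\label{lem:slide}
Let $\chi=\chi_{X}$ satisfy $(\chi(i),\chi(i+1))\in\{(1,0),(0,-1)\}$, and let $\chi^+$ be $\chi$ with these two values interchanged. Every weight $W$ with $\chi_W=\chi$ admits exactly one $\mathcal F_i$-move $W\mapsto W^+$, given at $(i,i+1)$ by
\[
\times\wedge\to\wedge\times,\qquad\times\vee\to\vee\times,\qquad\wedge\circ\to\circ\wedge,\qquad\vee\circ\to\circ\vee .
\]
The map $W\mapsto W^+$ is a bijection onto the weights with $\chi^+$, it preserves reduced sequences, and its inverse is the unique $\mathcal E_i$-move. Moreover $\mathcal F_iL(X)=L(X^+)$, and $d(X,Y)=d(X^+,Y^+)$, $e(X,Y)=e(X^+,Y^+)$ whenever $\chi_Y=\chi$.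
\end{lemma}

\begin{proof}
For $\times\wedge$ and $\vee\circ$ we have $i\in A$, $i+1\notin A$, so the $A$-move is possible; the $B$-move is not, since $i+1\notin B$ in the first case and $i\in B$ in the second. For $\times\vee$ and $\wedge\circ$ we have $i+1\in B$, $i\notin B$, so the $B$-move is possible; the $A$-move is not, since $i+1\in A$ in the first case and $i\notin A$ in the second. For the targets $\wedge\times$ and $\circ\vee$ the inverse $B$-move is impossible ($i\notin B$, respectively $i+1\in B$), and for $\vee\times$ and $\circ\wedge$ the inverse $A$-move is impossible ($i\in A$, respectively $i+1\notin A$). So Proposition~\ref{prop:kacaction} gives $\mathcal F_iK(W)=K(W^+)$ and $\mathcal E_iK(W^+)=K(W)$.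

By Proposition~\ref{prop:link}, $[L(X)]$ is a locally finite combination of $[K(W)]$ with $\chi_W=\chi$, so $[\mathcal E_i\mathcal F_iL(X)]=[L(X)]$. For the same reason $[\mathcal F_i\mathcal E_iL(Y)]=[L(Y)]$ if $\chi_Y=\chi^+$, and in particular $\mathcal E_iL(Y)\ne0$. Thus $\mathcal F_iL(X)$ is a nonzero quotient of $K(X^+)$, all its factors $L(Y)$ have $\chi_Y=\chi^+$ by Proposition~\ref{prop:link}, and
\[
\sum_Y[\mathcal F_iL(X):L(Y)]\,[\mathcal E_iL(Y)]=[L(X)].
\]
Each $[\mathcal E_iL(Y)]$ is a nonzero combination of simple characters with coefficients $\ge0$. So there is exactly one factor, with multiplicity one. It is $L(X^+)$, and $\mathcal F_iL(X)=L(X^+)$ by Lemma~\ref{lem:filtr}. Applying $\mathcal F_i$ to the expansions of $[K(X)]$ and $[L(X)]$ gives the last two equalities.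
\end{proof}

\begin{corollary}\label{cor:adjacent}
Let $\chi_X=\chi_Y$ and let $p<q$ be adjacent reduced positions in a coset. There are weights $\widetilde X,\widetilde Y$ with $\chi_{\widetilde X}=\chi_{\widetilde Y}$, with the same reduced sequences as $X,Y$ and the same diagrams outside $[p,q]$, in which the entries at $p,q$ have moved to $q-1,q$, and such that $d(\widetilde X,\widetilde Y)=d(X,Y)$ and $e(\widetilde X,\widetilde Y)=e(X,Y)$.
\end{corollary}

\begin{proof}
If $q>p+1$, position $p+1$ carries $\circ$ or $\times$ in both weights. In the first case apply the bijection of Lemma~\ref{lem:slide} with $i=p$, in the second its inverse. The reduced entry moves from $p$ to $p+1$. Repeat.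
\end{proof}

Caps, the operation $Y\mapsto Y_S$, the order $\le$ and the numbers $\ell_j$ at reduced $j$, $\ell$ and $p$ are defined through the reduced sequences alone. They are therefore unchanged under the passage to $\widetilde X,\widetilde Y$.

\subsection{Removing a small cap}

Now let $i,i+1$ both be reduced positions of $W$. The inverse $A$-move is possible only for $\wedge\vee$, the inverse $B$-move only for $\vee\wedge$, and both produce the weight $W'$ that has $\times\circ$ at $(i,i+1)$ and agrees with $W$ elsewhere. By Proposition~\ref{prop:kacaction},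
\begin{equation}\label{eq:EK}
\mathcal E_iK(W)=\begin{cases}K(W')&\text{if $W$ has $\vee\wedge$ or $\wedge\vee$ at $(i,i+1)$},\\0&\text{if $W$ has $\vee\vee$ or $\wedge\wedge$ at $(i,i+1)$}.\end{cases}
\end{equation}
The reduced sequence of $W'$ is that of $W$ with the two entries deleted. The $\mathcal F_i$-moves of $W'$ lead back to $\wedge\vee$ (the $A$-move) and $\vee\wedge$ (the $B$-move).

\begin{lemma}\label{lem:cap}
Let $i,i+1$ be reduced positions of $Y$. If $Y$ has $\vee\wedge$ there, then $\mathcal E_iL(Y)=L(Y')$. Otherwise $\mathcal E_iL(Y)=0$.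
\end{lemma}

\begin{proof}
\emph{The case $\vee\wedge$.} Here $Y$ arises from $Y'$ by the $B$-move, so $\mathcal F_iK(Y')$ surjects onto $K(Y)$, and $\mathrm{Hom}(K(Y'),\mathcal E_iL(Y))=\mathrm{Hom}(\mathcal F_iK(Y'),L(Y))\ne0$ by Lemma~\ref{lem:adj}. Thus $\mathcal E_iL(Y)$ is a nonzero quotient of $\mathcal E_iK(Y)=K(Y')$. Suppose it has a nonzero proper submodule $N$. Then $N$ lives in degrees $<\deg Y'$. A simple subobject $W$ of the top component of $N$ is killed by $\mathfrak p_+$, so
\[
0\ne\mathrm{Hom}(K(W),\mathcal E_iL(Y))=\mathrm{Hom}(\mathcal F_iK(W),L(Y)).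
\]
A nonzero map $\mathcal F_iK(W)\to L(Y)$ is nonzero on $K(W_A)$ or factors through $K(W_B)$, so $Y=W_A$ or $Y=W_B$ by Lemma~\ref{lem:kac}(b). After an $A$-move $i\notin A$, but $i\in A_Y$. So $Y=W_B$ and $W=Y'$, which contradicts $\deg W<\deg Y'$. Hence $\mathcal E_iL(Y)$ is simple and equals $L(Y')$.

\emph{The cases $\vee\vee$ and $\wedge\wedge$.} The module $\mathcal E_iL(Y)$ is a quotient of $\mathcal E_iK(Y)=0$.

\emph{The case $\wedge\vee$.} Call this weight $Z$, and let $Y$ be the weight with $\vee\wedge$ instead, so that $Z'=Y'$. The functor does not kill $K(Z)$, and we must show that the factor $L(Y')$ on top of $\mathcal E_iK(Z)$ comes from a factor of $K(Z)$ other than $L(Z)$. The candidate is $L(Y)$. The weight $Y$ arises from $Z$ by the moves $i+1\to i$ in $A$ and in $B$, so by Proposition~\ref{prop:kacaction} it occurs in $V^*\otimes U\otimes Z$, the component $K_{-1}$ of $K(Z)$ just below the top $K_0=Z$. Both $Z$ and $Y$ are $\mathcal F_i$-moves of $Y'$, so $C(Z)=C(Y)$ by \eqref{eq:casmove}. On $Y\subset K_{-1}$ the element $C$ acts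 by $C(Z)$ and the first bracket in \eqref{eq:casimir} acts by $C(Y)$. Hence $T=\sum e_{ji}e_{ij}$ vanishes on $Y$. On $K_{-1}$, the map $T$ is the composite of $y\mapsto\sum e_{ji}\otimes e_{ij}y$, which is the map $K_{-1}\to\mathfrak p_-\otimes K_0$ adjoint to the action $\mathfrak p_+\otimes K_{-1}\to K_0$, with the isomorphism $\mathfrak p_-\otimes K_0\to K_{-1}$. So the adjoint map vanishes on $Y$, which means $\mathfrak p_+Y=0$. The submodule generated by $Y$ has the quotient $L(Y)$, so $d(Z,Y)\ge1$.

Apply $\mathcal E_i$ to $[K(Z)]=\sum_Wd(Z,W)[L(W)]$ and take the coefficient of $[L(Y')]$. All terms contribute numbers $\ge0$, so $1=[K(Y'):L(Y')]\ge[\mathcal E_iL(Z):L(Y')]+1$. Thus $\mathcal E_iL(Z)$ is a quotient of $K(Y')$ without the factor $L(Y')$, and so it is zero.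
\end{proof}

\section{Composition factors of Kac modules}\label{sec:dec}

\begin{proof}[Proof of Theorem~\ref{thm:dec}]
The set $S$ is unique, since $Y_S$ and $Y$ differ exactly at the ends of the caps in $S$. If $\chi_X\ne\chi_Y$, then $d(X,Y)=0$ by Proposition~\ref{prop:link}, and $X\ne Y_S$. So let $\chi_X=\chi_Y$. On $\Gamma_1=\Gamma_3$ there are infinitely many caps, so we localize the induction. Let $J$ be the union of a finite interval in $\Gamma_2$ and, if $\Gamma_1=\Gamma_3$, a finite interval in $\Gamma_1$. We prove the claim for all pairs $X,Y$ with $\chi_X=\chi_Y$ that agree outside $J$, by induction on the number $N$ of caps of $Y$ with both ends in $J$. Every pair with $\chi_X=\chi_Y$ is covered by some $J$.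

\emph{The case $N=0$.} In each interval $I$ of $J$ the reduced sequence of $Y$ has no adjacent $\vee\wedge$, so it reads $\wedge\cdots\wedge\vee\cdots\vee$. To the right of $I$ the diagrams agree and $\ell_j(X,Y)$ vanishes far right, so $X$ and $Y$ have the same number of $\vee$'s in $I$. Those of $Y$ occupy the last reduced positions of $I$. So for each $j\in I$ the weight $Y$ has at least as many $\vee$'s as $X$ in $I$ to the right of $j$, that is, $\ell_j(X,Y)\le0$. By \eqref{eq:size}, $\deg X\le\deg Y$, with equality only for $X=Y$. If $d(X,Y)\ne0$ then $\deg X\ge\deg Y$, so $X=Y$ and $d=1$. If $X=Y_S$ then the caps in $S$ have their ends in $J$, so $S=\emptyset$ and $X=Y$.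

\emph{The case $N>0$.} There is a small cap of $Y$ with both ends in $J$. By Corollary~\ref{cor:adjacent}, which changes the diagrams only inside $J$ and preserves $N$ and both sides of the claim, we may assume that it is $(i,i+1)$. Apply $\mathcal E_i$ to $[K(X)]=\sum_Wd(X,W)[L(W)]$. By Proposition~\ref{prop:link}, $i,i+1$ are reduced for every $W$ that occurs. By Lemma~\ref{lem:cap}, only the $W$ with $\vee\wedge$ at $(i,i+1)$ survive, and $W\mapsto W'$ is injective on them. So the coefficient of $[L(Y')]$ on the right is $d(X,Y)$, and \eqref{eq:EK} gives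
\[
d(X,Y)=\begin{cases}d(X',Y')&\text{if $X$ has $\vee\wedge$ or $\wedge\vee$ at $(i,i+1)$},\\0&\text{otherwise}.\end{cases}
\]
In the second case $X\ne Y_S$, because $Y_S$ has $\vee\wedge$ or $\wedge\vee$ there. In the first case, the caps of $Y'$ are the caps of $Y$ other than $(i,i+1)$. Hence $X=Y_S$ for some $S$ if and only if $X'=Y'_{S'}$ for some set $S'$ of caps of $Y'$: take $S'=S\setminus\{(i,i+1)\}$, and conversely add $(i,i+1)$ to $S'$ exactly when $X$ has $\wedge\vee$. The pair $X',Y'$ agrees outside $J$ and has $N-1$ caps of $Y'$ in $J$, so the induction hypothesis applies.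

\emph{Infinite length.} On $\Gamma_2$, match the reduced sequence of $X$ with the opposite convention: $\wedge$ opens and $\vee$ closes. Each $\vee$ has finitely many $\vee$'s and infinitely many $\wedge$'s to its left, so it is matched, and there are infinitely many matched pairs $(p,q)$. For such a pair, the reduced positions in $[p,q]$ are matched among themselves, so they carry equally many $\wedge$'s and $\vee$'s, and flipping all of them gives a weight $Y^{(p,q)}$. In $Y^{(p,q)}$ the same pairs are matched with $\vee$ opening, so they are caps, and $X=Y^{(p,q)}_S$ for the set $S$ of all of them. The weights $Y^{(p,q)}$ are distinct, so $[K(X)]$ involves infinitely many $[L(Y)]$, which is impossible for a module of finite length.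
\end{proof}

\begin{corollary}\label{cor:support}
If $d(X,Y)\ne0$ then $Y\le X$. If $e(X,Z)\ne0$ then $Z\le X$.
\end{corollary}

\begin{proof}
If $X=Y_S$ then $\ell_j(X,Y)=\#\{(p,q)\in S:p\le j<q\}\ge0$. The second claim follows from \eqref{eq:invert}, transitivity of $\le$ and induction on $\deg X-\deg Z$.
\end{proof}

\section{The character formula}\label{sec:char}

By \eqref{eq:invert}, Corollary~\ref{cor:support} and Lemma~\ref{lem:order}, Theorem~\ref{thm:char} follows from
\begin{equation}\label{eq:goal}
e(X,Z)=(-1)^{\ell(X,Z)}p(X,Z)\qquad(Z\le X).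
\end{equation}
We do not invert the matrix $d$ directly. We apply $\mathcal E_i$ to the expansion of $[L(X)]$, obtain a recursion for $e$, and show that the labelings satisfy it. In this section the reduced positions of a coset are numbered by consecutive integers, $X_j$ and $Z_j$ are the entries of the reduced sequences, and $\ell_j=\ell_j(X,Z)$. Then
\begin{equation}\label{eq:step}
\ell_j-\ell_{j-1}=[Z_j=\vee]-[X_j=\vee],
\end{equation}
where a bracket is $1$ if the condition holds and $0$ otherwise.

Let $\chi_Z=\chi_X$ and $Z_i=\vee$, $Z_{i+1}=\wedge$. By Corollary~\ref{cor:adjacent} we may assume that these two positions are actual neighbors. Let $Z^i$ be $Z$ with $\wedge\vee$ there, let a prime denote the replacement of the two entries by $\times\circ$, and put $\epsilon=1$ if $X_i=\vee$, $X_{i+1}=\wedge$ and $\epsilon=0$ otherwise.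

\begin{lemma}\label{lem:erec}
$e(X,Z)+e(X,Z^i)=\epsilon\,e(X',Z')$.
\end{lemma}

\begin{proof}
Apply the functor $\mathcal E$ for these two positions to $[L(X)]=\sum_We(X,W)[K(W)]$, where $\chi_W=\chi_X$. The left side becomes $\epsilon[L(X')]$ by Lemma~\ref{lem:cap}. On the right, by \eqref{eq:EK}, the terms that give $[K(Z')]$ are $W=Z$ and $W=Z^i$. Compare coefficients of $[K(Z')]$.
\end{proof}

For the recursion to stay inside the order, $Z^i$ must lie below $X$. This holds when $\ell_i>0$, and such an $i$ always exists.

\begin{lemma}\label{lem:choice}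
Let $Z\le X$, $Z\ne X$. There is an $i$ with $Z_i=\vee$, $Z_{i+1}=\wedge$ and $l:=\ell_i>0$. For any such $i$ we have $\ell_j(X,Z^i)=\ell_j-\delta_{ij}$, so $Z^i\le X$ and $\ell(X,Z^i)=\ell(X,Z)-1$. If $\epsilon=1$, then $\ell_{i-1}=\ell_i=\ell_{i+1}=l$ and $\ell_j(X',Z')=\ell_j$ for $j\ne i,i+1$, so $Z'\le X'$ and $\ell(X',Z')=\ell(X,Z)-2l$.
\end{lemma}

\begin{proof}
Take a coset in which $M=\max_j\ell_j>0$ and a maximal run $a\le j\le b$ with $\ell_j=M$. By \eqref{eq:step}, $\ell_a>\ell_{a-1}$ forces $Z_a=\vee$, and $\ell_{b+1}<\ell_b$ forces $Z_{b+1}=\wedge$. So some $i\in[a,b]$ has $Z_i=\vee$, $Z_{i+1}=\wedge$. Passing from $Z$ to $Z^i$ moves one $\vee$ from $i$ to $i+1$, which lowers $\ell_i$ by one and changes no other $\ell_j$. If $\epsilon=1$, then $X$ and $Z$ agree at $i$ and $i+1$; use \eqref{eq:step}, and note that the same $\vee$ is deleted from both.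
\end{proof}

\begin{lemma}\label{lem:prec}
In the situation of Lemma~\ref{lem:choice}, $p(X,Z)=p(X,Z^i)+\epsilon\,p(X',Z')$.
\end{lemma}

\begin{proof}
The bounds in (L2) for $(X,Z)$ and $(X,Z^i)$ differ only at a small cap with left end $i$, which must be $(i,i+1)$. If $\epsilon=0$ there is no such cap, and $p(X,Z)=p(X,Z^i)$.

Let $\epsilon=1$. The bound at the small cap $(i,i+1)$ is $l$ for $(X,Z)$ and $l-1$ for $(X,Z^i)$, so $p(X,Z)-p(X,Z^i)$ counts the $(X,Z)$-labelings in which this cap has label $l$. Forgetting the cap identifies these with the labelings of the caps of $X'$ that satisfy (L1), satisfy (L2) at the other small caps of $X$, with the same bounds as for $(X',Z')$, and satisfy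
\begin{itemize}
\item[$(*)$] the parent of $(i,i+1)$, if there is one, has label $\le l$.
\end{itemize}
The small caps of $X'$ are the other small caps of $X$, together with the parent if $(i,i+1)$ is its only child. We show that we have described exactly the $(X',Z')$-labelings.

If there is no parent, $(*)$ is empty and there is no new small cap. If $(i,i+1)$ is the only child, the parent is $(i-1,i+2)$, and (L2) for it in $(X',Z')$ is the bound $\ell_{i-1}=l$, which is $(*)$. If the parent has another child, there is no new small cap, and we must derive $(*)$ from the other conditions. It suffices to find a small cap $(j,j+1)\ne(i,i+1)$ inside the parent with $\ell_j\le l$, for then the label of the parent is at most the label of that cap by (L1), hence at most $\ell_j\le l$ by (L2).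

Suppose that there is a child to the right of $(i,i+1)$. Then $i+2$ is the left end of a child. Let $j\ge i+2$ be such that $X_{i+2}=\dots=X_j=\vee$ and $X_{j+1}=\wedge$. Then $(j,j+1)$ is a small cap inside the parent, and \eqref{eq:step} gives $\ell_k\le\ell_{k-1}$ for $i+2\le k\le j$, so $\ell_j\le\ell_{i+1}=l$. Otherwise there is a child to the left, and $i-1$ is the right end of a child. Let $j\le i-2$ be such that $X_{j+1}=\dots=X_{i-1}=\wedge$ and $X_j=\vee$. Then $(j,j+1)$ is a small cap inside the parent, and \eqref{eq:step} gives $\ell_{k-1}\le\ell_k$ for $j+1\le k\le i-1$, so $\ell_j\le\ell_{i-1}=l$.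

Caps in the other coset, if any, keep their conditions throughout.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
We prove \eqref{eq:goal} for all pairs $Z\le X$ by induction on $\ell=\ell(X,Z)$. If $\ell=0$, then $Z=X$ and both sides are $1$ by Lemma~\ref{lem:pfinite}. If $\ell>0$, choose $i$ as in Lemma~\ref{lem:choice}. By Lemma~\ref{lem:erec}, the induction hypothesis and Lemma~\ref{lem:prec},
\[
e(X,Z)=-(-1)^{\ell-1}p(X,Z^i)+\epsilon(-1)^{\ell-2l}p(X',Z')=(-1)^\ell p(X,Z).
\]
Hence $[L(X):Y]=\sum_{Z\le X}(-1)^{\ell(X,Z)}p(X,Z)k(Z,Y)$. The terms with $\deg Z<\deg Y$ vanish, the others are finite in number by Lemma~\ref{lem:order}, and there are none if $\deg Y>\deg X$.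
\end{proof}

\section{Factorization}\label{sec:fact}

The coefficients $e(X,Z)$ are products over the cosets, but $k(Z,Y)$ couples all four partitions through $\alpha$. The dual Cauchy identity removes $\alpha$ and leaves a coupling through two partitions $\phi,\psi$ only.

\begin{proof}[Proof of Theorem~\ref{thm:fact}]
For a weight $W=(\lambda,\mu,\nu,\rho)$ write $W_1=(\lambda,\rho)$ and $W_2=(\mu,\nu)$. Let $x,y,z,w$ be four sets of variables. By (F4), $\sum_\alpha s_{\alpha^T}(x,y)s_\alpha(z,w)$ is the product of the four kernels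
\[
\sum_\theta s_{\theta^T}(x)s_\theta(z),\qquad\sum_\psi s_{\psi^T}(x)s_\psi(w),\qquad\sum_\phi s_\phi(y)s_{\phi^T}(z),\qquad D(y,w)=\sum_\pi s_{\pi^T}(y)s_\pi(w).
\]
Comparing coefficients of $s_\kappa(x)s_\gamma(y)s_{\kappa'}(z)s_{\gamma'}(w)$ gives
\[
\sum_\alpha c^{\alpha^T}_{\kappa\gamma}c^{\alpha}_{\kappa'\gamma'}=\sum_{\theta,\psi,\phi,\pi}c^{\kappa}_{\theta^T\psi^T}\,c^{\kappa'}_{\theta\phi^T}\,c^{\gamma}_{\phi\pi^T}\,c^{\gamma'}_{\psi\pi}.
\]
Substituting this in \eqref{eq:k}, we get $k(Z,Y)=\sum_{\phi,\psi}G_{Z_1,Y_1}(\phi,\psi)\,H_{Z_2,Y_2}(\phi,\psi)$, where for $Z=(\lambda,\mu,\nu,\rho)$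
\[
G_{Z_1,Y_1}(\phi,\psi)=\sum_{\theta,\kappa,\kappa'}c^\kappa_{\theta^T\psi^T}c^{\kappa'}_{\theta\phi^T}c^\lambda_{\kappa\lambda'}c^\rho_{\kappa'\rho'}
\]
and $H_{Z_2,Y_2}(\phi,\psi)$ is the coefficient of $s_{\mu'}(y)s_{\nu'}(w)$ in $s_\phi(y)s_\psi(w)s_\mu(y)s_\nu(w)D(y,w)$.

The diagram on $\Gamma_1\cup\Gamma_3$ involves only $W_1$, and that on $\Gamma_2$ only $W_2$. The conditions defining $\le$ and the labelings are imposed on each part separately, and $\ell$ is additive. So \eqref{eq:goal} gives $e(X,Z)=e_1(X_1,Z_1)\,e_2(X_2,Z_2)$, where $e_1,e_2$ are given by the same rule on each part. Therefore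
\begin{equation}\label{eq:mGH}
m(X,Y)=\sum_{\phi,\psi}\widehat G_{X_1,Y_1}(\phi,\psi)\,\widehat H_{X_2,Y_2}(\phi,\psi),
\end{equation}
with $\widehat G_{X_1,Y_1}=\sum_{Z_1}e_1(X_1,Z_1)G_{Z_1,Y_1}$ and $\widehat H_{X_2,Y_2}=\sum_{Z_2}e_2(X_2,Z_2)H_{Z_2,Y_2}$. All sums are finite. There are finitely many $Z_1\le X_1$, since $|\lambda_Z|\le|\lambda_X|$ by \eqref{eq:size} and $\chi$ and $\lambda_Z$ determine $\rho_Z$; and $H\ne0$ forces $|\phi|+|\mu_Z|\le|\mu'|$ and $|\psi|+|\nu_Z|\le|\nu'|$. We identify $\widehat G$ and $\widehat H$ by specializing \eqref{eq:mGH}.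

\emph{Take $X_2=(\emptyset,\emptyset)$.} The diagram on $\Gamma_2$ is $\cdots\wedge\wedge\vee\vee\cdots$, with no $\times$, no $\circ$ and no cap. The condition $\chi=0$ on $\Gamma_2$ means $Z_2=(\nu,\nu)$, all such $Z_2$ lie below $X_2$, and their $\ell$ is $|\nu|$ by \eqref{eq:size}, since all positions are reduced. So $e_2=(-1)^{|\nu|}$. By (F4), $\sum_\nu(-1)^{|\nu|}s_\nu(y)s_\nu(w)\cdot D(y,w)=1$, and hence $\widehat H_{X_2,Y_2}(\phi,\psi)=\delta_{\phi\mu'}\delta_{\psi\nu'}$. Then \eqref{eq:mGH} gives, for all $X_1=(\lambda,\rho)$,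
\[
\widehat G_{X_1,Y_1}(\phi,\psi)=m\big((\lambda,\emptyset,\emptyset,\rho),(\lambda',\phi,\psi,\rho')\big).
\]

\emph{Take $X_1=(\emptyset,\emptyset)$.} There is no $Z_1<X_1$: if $\Gamma_1=\Gamma_3$ the reduced sequence is $\cdots\vee\vee\wedge\wedge\cdots$, so all $\ell_j\le0$; otherwise $\chi$ determines $Z_1$. So $\widehat G_{X_1,Y_1}=G_{X_1,Y_1}$, which is $1$ for $Y_1=(\emptyset,\emptyset)$, $\phi=\psi=\emptyset$ and $0$ otherwise. Then \eqref{eq:mGH} gives, for all $X_2=(\mu,\nu)$,
\[
\widehat H_{X_2,(\xi,\eta)}(\emptyset,\emptyset)=m\big((\emptyset,\mu,\nu,\emptyset),(\emptyset,\xi,\eta,\emptyset)\big).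
\]
By the definition of $H$, the number $\widehat H_{X_2,Y_2}(\phi,\psi)$ is the coefficient of $s_{\mu'}(y)s_{\nu'}(w)$ in the product of $s_\phi(y)s_\psi(w)$ with $\sum_{\xi,\eta}\widehat H_{X_2,(\xi,\eta)}(\emptyset,\emptyset)s_\xi(y)s_\eta(w)$, so it equals $\sum_{\xi,\eta}\widehat H_{X_2,(\xi,\eta)}(\emptyset,\emptyset)\,c^{\mu'}_{\phi\xi}c^{\nu'}_{\psi\eta}$.

Substituting both identifications in \eqref{eq:mGH} gives the factorization. The terms are $\ge0$ because the numbers $m$ are multiplicities. If $t-s\notin\mathbb Z$, then $\chi$ determines $Z_1$, so $\widehat G=G$, which is the last formula.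
\end{proof}

The proof shows that $\widehat G_{X_1,\cdot}=G_{X_1,\cdot}$ whenever there is no $Z_1<X_1$. This also happens for $\Gamma_1=\Gamma_3$ when no $\wedge$ of $X$ lies to the left of a $\vee$ there, since then all $\ell_j\le0$.

\section{Examples}\label{sec:examples}

We write $\square$ for the partition $(1)$, and keep $Y_\nu=(\emptyset,\nu,\nu,\emptyset)=S_\nu U\otimes S_\nu V^*$.

\begin{example}[the unit object]
The two special cases in the last proof show that the weights below $\mathbf 1$ are the $Y_\nu$, with $\ell=|\nu|$ and $p=1$. So Theorem~\ref{thm:char} is the identity \eqref{eq:koszul}. Now let $\mathbf 1=Y_S$. On $\Gamma_1=\Gamma_3$ no cap lies in $S$, because $\mathbf 1$ has no $\wedge$ to the left of a $\vee$ there. On $\Gamma_2$ every cap of $Y$ lies in $S$, because $\mathbf 1$ has no $\vee$ to the left of a $\wedge$ there; and each cap has its left end $\le-t$ and its right end $\ge1-t$, so the caps are nested. All positions inside the outermost cap are ends of caps, so $Y$ has $\vee$ at $1-k-t,\dots,-t$ and $\wedge$ at $1-t,\dots,k-t$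 for some $k\ge0$. This is $Y_{(k^k)}$, and conversely each $Y_{(k^k)}$ satisfies the condition. By Theorem~\ref{thm:dec}, the factors of $K(\mathbf 1)=\Lambda(U\otimes V^*)$ are the $L(S_{(k^k)}U\otimes S_{(k^k)}V^*)$, $k\ge0$, each once.
\end{example}

\begin{example}[$X=U\otimes V^*$]
Here $X=Y_\square$ has one cap on $\Gamma_2$, namely $(-t,1-t)$. For $Z=Y_\nu$ we have $\ell_j(X,Z)=\ell_j(\mathbf 1,Z)-\delta_{j,-t}$, and $\ell_{-t}(\mathbf 1,Z)=\#\{r:\nu_r\ge r\}$ is the Durfee size $D(\nu)$, the side of the largest square contained in $\nu$. So $Z\le X$ if and only if $\nu\ne\emptyset$, and then $\ell(X,Z)=|\nu|-1$ and $p(X,Z)=D(\nu)$: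
\[
\mathrm{ch}\,L(U\otimes V^*)=\sum_{\nu\ne\emptyset}(-1)^{|\nu|-1}D(\nu)\,\mathrm{ch}\,K(Y_\nu).
\]
One step below the top this gives $[(U\otimes V^*)^{\otimes2}]-[Y_{(2)}]-[Y_{(1,1)}]$, so
\[
L(X)_{-1}=S^2U\otimes\Lambda^2V^*\oplus\Lambda^2U\otimes S^2V^*.
\]
Since $D(\nu)=1$ for $1\le|\nu|\le3$ and for $|\nu|=4$, $\nu\neq(2,2)$, comparison with \eqref{eq:koszul} gives $[L(X)]\equiv[K(\mathbf 1)]-[\mathbf 1]-[Y_{(2,2)}]$ modulo $\widehat{\mathcal G}_{<-4}$. This agrees with \eqref{eq:LP} and with the previous example.
\end{example}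

\begin{example}[$X=V$]
Let $t-s\notin\mathbb Z$. In the last formula of Theorem~\ref{thm:fact}, $\rho=\emptyset$ forces $\kappa'=\rho'=\theta=\phi=\emptyset$ and $\kappa=\psi^T$, which leaves $c^{\square}_{\psi^T\lambda'}$. So $Y=V$ or $Y=U$, and $L(V)=V\oplus U=E$.
\end{example}

\begin{example}[$X=V\otimes U^*$]
Here $X=(\square,\emptyset,\emptyset,\square)$. Write $V\otimes V^*=\mathfrak{sl}_V\oplus\mathbf 1$ and $U\otimes U^*=\mathfrak{sl}_U\oplus\mathbf 1$. The numbers $G_{X_1,Y_1}(\phi,\psi)$ are found from the four choices of $(\kappa,\kappa')$: $(\emptyset,\emptyset)$ gives $V\otimes U^*$; $(\emptyset,\square)$ gives $\mathfrak{sl}_V$; $(\square,\emptyset)$ gives $\mathfrak{sl}_U$; and $(\square,\square)$ gives $\mathbf 1$ for $\theta=\square$ and $U\otimes V^*$ for $\theta=\emptyset$. Suppose $a=s-t\in\mathbb Z$. On $\Gamma_1$ we have $A=\{1,-1,-2,\dots\}$ and $B=\{a+1,a-1,a-2,\dots\}$. A $\wedge$ at $p$ to the left of a $\vee$ at $q$ requires $0\le p<q\le1$ and $a\le p<q\le a+1$, so $a=0$. Hence for $t\ne s$ there is no $Z_1<X_1$, and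
\[
L(X)=V\otimes U^*\oplus\mathfrak{sl}_V\oplus\mathfrak{sl}_U\oplus\mathbf 1\oplus U\otimes V^*=\mathfrak{sl}_{t|s},
\]
where the last equality holds by Lemma~\ref{lem:filtr}, since the kernel of the supertrace on $\mathfrak{gl}(E)$ has this character. For $t=s$ the diagram on $\Gamma_1$ is $\cdots\vee\vee\wedge\vee\wedge\wedge\cdots$, with the first $\wedge$ at $0$. By \eqref{eq:size} the only further $Z_1$ is $(\emptyset,\emptyset)$, with $\ell_0=1$ and all other $\ell_j=0$. The small caps are $(-1,0)$ and $(1,2)$, both with bound $0$, so $\ell=1$ and $p=1$. The total contribution is $-\mathrm{ch}\,L(\mathbf 1)=-[\mathbf 1]$, and $L(X)=\mathfrak{sl}_{t|t}/\mathbf 1=\mathfrak{psl}_{t|t}$.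
\end{example}

\begin{remark}
This remark is not used above, and it relies on a cited theorem. It interprets the second factor in Theorem~\ref{thm:fact} as a tensor product multiplicity. Let $W$ generate Deligne's category $\mathrm{Rep}(GL_\delta)$ at $\delta=0$, whose indecomposable objects are labeled by bipartitions $(\lambda^\bullet,\lambda^\circ)$. Put $I_\wedge=\{\lambda^\bullet_r-r+1\}$ and $I_\vee=\{r-\delta-\lambda^\circ_r\}$, and label an integer $\wedge$ (respectively $\vee$) if it lies only in $I_\wedge$ (respectively only in $I_\vee$). Comes and Wilson \cite[Theorem 6.2.3]{CW} state that the lift to generic $\delta$ of an indecomposable object is the multiplicity-free sum of the bipartitions whose diagrams arise from its diagram by swapping the ends of some $\vee\wedge$-caps. Since $\mathbb Z=\{\nu^T_r-r+1\}\sqcup\{r-\nu_r\}$, the $\wedge$'s and $\vee$'s of $(\nu^T,\mu)$ at $\delta=0$ are, after the shift by $t$, those of our diagram of $(\mu,\nu)$ on $\Gamma_2$, with the same caps. Fix $\xi,\eta$, and let $n_{\mu\nu}$ be the multiplicity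 of the indecomposable $(\nu^T,\mu)$ in $S_{\eta^T}W\otimes S_\xi W^*$. The diagrams of $(\eta^T,\emptyset)$ and $(\emptyset,\xi)$ have all $\wedge$'s at positions $\le0$ and all $\vee$'s at positions $\ge1$, so they have no caps and lift to themselves. As lifting is a ring homomorphism, the cited theorem, Theorem~\ref{thm:dec} and (F2) give, for all $(\xi_0,\eta_0)$,
\[
\sum_{\mu,\nu}d\big((\emptyset,\xi_0,\eta_0,\emptyset),(\emptyset,\mu,\nu,\emptyset)\big)\,n_{\mu\nu}=\sum_\kappa c^{\eta^T}_{\kappa\eta_0^T}c^\xi_{\kappa\xi_0}=k\big((\emptyset,\xi_0,\eta_0,\emptyset),(\emptyset,\xi,\eta,\emptyset)\big).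
\]
The numbers $m((\emptyset,\mu,\nu,\emptyset),(\emptyset,\xi,\eta,\emptyset))$ satisfy the same system, because $k(X,Y)=\sum_{W'}d(X,W')m(W',Y)$ and a weight $W'\le(\emptyset,\xi_0,\eta_0,\emptyset)$ has $W'_1=(\emptyset,\emptyset)$. The system is unitriangular with respect to $|\mu|$. Both families are $\ge0$, so the equation for $(\xi_0,\eta_0)=(\mu,\nu)$ shows that both vanish for $|\mu|>|\xi|$. Descending induction on $|\mu|$ gives $n_{\mu\nu}=m((\emptyset,\mu,\nu,\emptyset),(\emptyset,\xi,\eta,\emptyset))$.
\end{remark}

\begin{thebibliography}{9}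

\bibitem{CW} Comes and Wilson, Represent. Theory 16 (2012).

\bibitem{Etingof} Pavel Etingof, \emph{Representation theory in complex rank, II}, arXiv:1407.0373 (2014).

\bibitem{Koike} Koike, Adv. Math. 74 (1989).

\end{thebibliography}
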